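# Cyclic sieving for promotion on fans of Dyck paths

## Fans of Dyck paths as walks of dominant weights

Fix integers $r\ge 1$ and $n\ge 1$ throughout.

**Definition (fan).** An $r$-fan of Dyck paths of length $2n$ is an $r$-tuple $(P_1,\dots,P_r)$ of Dyck paths, each with $2n$ steps, such that $P_{i+1}$ never goes below $P_i$. The set of all of them is $D_n^{(r)}$. Its cardinality is $\prod_{1\le i\le j\le n-1}\frac{i+j+2r}{i+j}$.

For example, let $n=2$. The Dyck paths of length $4$ are the low path $udud$ and the high path $uudd$. In a fan the low paths come first, so a fan is determined by the number $j\in\{0,\dots,r\}$ of high paths, and there are $r+1=\frac{2+2r}{2}$ fans.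

**Definition (crystals).** Let $\mathfrak g$ be a complex semisimple Lie algebra with simple roots $\alpha_i$ and simple coroots $h_i$, let $w_0$ be the longest element of its Weyl group, and define $i^*$ by $-w_0\alpha_i=\alpha_{i^*}$. The crystal $B(\nu)$ of the irreducible module $V(\nu)$ is a finite set with a weight function and partial operators $\tilde e_i,\tilde f_i$ (with value $0$ when undefined) such that $\tilde f_ib=b'$ if and only if $\tilde e_ib'=b$, and $\tilde f_i$ lowers the weight by $\alpha_i$. Put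
$$\ell_i^-(b)=\max\{k:\tilde e_i^kb\ne0\},\qquad \ell_i^+(b)=\max\{k:\tilde f_i^kb\neq 0\},$$
so that $\ell_i^+(b)-\ell_i^-(b)=\langle h_i,\mathrm{wt}\,b\rangle$. The tensor product of crystals is given by Kashiwara's rule
$$\tilde f_i(a\otimes b)=\begin{cases}\tilde f_ia\otimes b,&\ell_i^+(a)>\ell_i^-(b),\\ a\otimes\tilde f_ib,&\ell_i^+(a)\le\ell_i^-(b),\end{cases}\qquad \tilde e_i(a\otimes b)=\begin{cases}\tilde e_ia\otimes b,&\ell_i^+(a)\ge\ell_i^-(b),\\ a\otimes\tilde e_ib,&\ell_i^+(a)<\ell_i^-(b).\end{cases}$$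

The textbook facts we use are these. $B(\nu)$ is connected, it has one highest weight element (killed by all $\tilde e_i$), of weight $\nu$, and one lowest element, of weight $w_0\nu$. Every connected component of a tensor product of crystals of modules is isomorphic to some $B(\nu)$. In particular a highest weight element of weight $0$ is a whole component by itself.

**Definition (spin crystal).** In type $B_r$ let $\delta_1,\dots,\delta_r$ be the standard basis of $\mathbb R^r$, with $\alpha_i=\delta_i-\delta_{i+1}$ for $i<r$ and $\alpha_r=\delta_r$, so $\langle h_i,\lambda\rangle=\lambda_i-\lambda_{i+1}$ for $i<r$ and $\langle h_r,\lambda\rangle=2\lambda_r$. The spin crystal $\mathcal B_{\mathsf{spin}}$ consists of the sign vectors $(s_1,\dots,s_r)\in\{+,-\}^r$, with weight $\frac12(s_1,\dots,s_r)$. For $i<r$, $\tilde f_i$ changes $(s_i,s_{i+1})=(+,-)$ into $(-,+)$; $\tilde f_r$ changes $s_r=+$ into $-$.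

For $r=1$ this is $+\to-$. For $r=2$ it is the chain $(++)\xrightarrow{2}(+-)\xrightarrow{1}(-+)\xrightarrow{2}(--)$.

All $i$-strings in $\mathcal B_{\mathsf{spin}}$ have length at most $1$, so iterating the tensor rule gives the bracketing rule. For fixed $i$, write $+$ under each factor with $\ell_i^+=1$, $-$ under each factor with $\ell_i^-=1$, and nothing otherwise. Cancel repeatedly a $+$ with a $-$ to its right when everything between is already cancelled. What is left reads $-\cdots-+\cdots+$; $\tilde e_i$ acts on the rightmost remaining $-$, and $\tilde f_i$ on the leftmost remaining $+$.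

**Highest weight elements are walks.** By the tensor rule, $\tilde e_i(a\otimes b)=0$ if and only if $\ell_i^-(a)=0$ and $\ell_i^-(b)\le\ell_i^+(a)$; and if $\ell_i^-(a)=0$ then $\ell_i^+(a)=\langle h_i,\mathrm{wt}\,a\rangle$. So $b_1\otimes\cdots\otimes b_N$ is a highest weight element if and only if the prefix $a=b_1\otimes\cdots\otimes b_{N-1}$ is one and $\ell_i^-(b_N)\le\langle h_i,\mathrm{wt}\,a\rangle$ for all $i$. For $b_N\in\mathcal B_{\mathsf{spin}}$, either $\ell_i^-(b_N)=0$ and $\langle h_i,\mathrm{wt}\,b_N\rangle\ge0$, or $\ell_i^-(b_N)=1$ and $\langle h_i,\mathrm{wt}\,b_N\rangle=-1$. In both cases the condition says that $\mathrm{wt}\,a+\mathrm{wt}\,b_N$ pairs nonnegatively with $h_i$, given that $\mathrm{wt}\,a$ is dominant. By induction, $b_1\otimes\cdots\otimes b_N$ is a highest weight element if and only if all partial weights are dominant, that is, satisfy $\lambda_1\ge\cdots\ge\lambda_r\ge0$.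

Hence highest weight elements of weight $0$ in $\mathcal B_{\mathsf{spin}}^{\otimes 2n}$ are walks of dominant weights from $0$ to $0$ in $2n$ steps from $\{\pm\frac12\}^r$. Let the heights of $P_i$ be the values of $2\lambda_{r+1-i}$ along the walk. Each $P_i$ is a Dyck path, and the chain $\lambda_1\ge\cdots\ge\lambda_r$ says that the paths are nested. So these elements are in bijection with $D_n^{(r)}$.

For $n=2$, the fan with $j$ high paths is
$$x_j=(+^r)\otimes(+^j-^{r-j})\otimes(-^j+^{r-j})\otimes(-^r).$$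

## The crystal commutor and promotion

**Definition (Schützenberger–Lusztig involution).** On $B(\nu)$, $\xi$ is the unique map that sends the highest element to the lowest one and satisfies $\xi\tilde f_i=\tilde e_{i^*}\xi$. On a disjoint union of crystals $B(\nu)$ it acts on each component.

Here $\xi\tilde e_i=\tilde f_{i^*}\xi$, and $\xi^2$ commutes with all $\tilde f_i$ and fixes the highest element, so $\xi^2=1$. (Existence of $\xi$ also comes out of the proof below.) For example, in type $B_r$ we have $w_0=-1$ and $i^*=i$, and $\xi$ on $\mathcal B_{\mathsf{spin}}$ changes all signs. For $r=1$, in $\mathcal B_{\mathsf{spin}}^{\otimes3}$ the word $+--$ has its first two letters cancelled, so its component is $\{+-+,\,+--\}$ and $\xi(+--)=+-+$.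

**Definition (commutor and promotion).** For crystals $A,B$ the Henriques–Kamnitzer commutor is $\sigma_{A,B}(a\otimes b)=\xi(\xi(b)\otimes\xi(a))$. Promotion on highest weight elements of $\mathcal B^{\otimes N}$ is $\mathsf{pr}=\sigma_{\mathcal B,\mathcal B^{\otimes(N-1)}}\colon\mathcal B\otimes\mathcal B^{\otimes(N-1)}\to\mathcal B^{\otimes(N-1)}\otimes\mathcal B$.

Let us make this computable. Since $\ell^{\pm}_{i^*}(\xi b)=\ell_i^{\mp}(b)$, the map $a\otimes b\mapsto\xi(b)\otimes\xi(a)$ carries $\tilde f_i$ to $\tilde e_{i^*}$: $\tilde f_i$ acts on $a$ exactly if $\ell_i^+(a)>\ell_i^-(b)$, and $\tilde e_{i^*}$ acts on the factor $\xi(a)$ of $\xi(b)\otimes\xi(a)$ exactly if $\ell_{i^*}^+(\xi b)<\ell_{i^*}^-(\xi a)$, which is the same condition. Likewise it carries $\tilde e_i$ to $\tilde f_{i^*}$ (the conditions are $\ell_i^+(a)\ge\ell_i^-(b)$ and $\ell_{i^*}^+(\xi b)\le\ell_{i^*}^-(\xi a)$). Following it by $\xi$, we see that $\sigma_{A,B}$ is a bijection that commutes with all crystal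 operators and preserves weights. So $\mathsf{pr}$ permutes the set $X$ of highest weight elements of weight $0$ in $\mathcal B^{\otimes N}$. Each element of $X$ is a one-element component, hence fixed by $\xi$. Therefore
$$\mathsf{pr}(b\otimes b')=\xi(b')\otimes\xi(b)\qquad(b\otimes b'\in X).\tag{1}$$

**Independence of the tensor convention.** Under the opposite tensor rule, $a\otimes' b$ corresponds to $b\otimes a$, and promotion becomes $\sigma_{\mathcal B^{\otimes(N-1)},\mathcal B}$ on reversed words. On elements of $X$ this is $b'\otimes b\mapsto\xi(b)\otimes\xi(b')$, which is the inverse of (1) because $\xi^2=1$. Since $\mathsf{pr}^k$ and $\mathsf{pr}^{-k}$ have the same fixed points, all counts below are the same in both conventions.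

**Example ($r=1$).** An element of $X$ is a Dyck word in $+,-$, and bracketing turns it into a noncrossing perfect matching of $\{1,\dots,2n\}$. Remove the first letter $b=+$. In the remaining word $b'$ exactly one letter is unmatched: the $-$ that was the partner of $b$. So the component of $b'$ has two elements, and $\xi(b')$ has this $-$ turned into $+$. Appending $\xi(b)=-$ gives $\mathsf{pr}(b\otimes b')$. All other arcs are shifted one place to the left, and the arc $\{1,j\}$ becomes $\{j-1,2n\}$. So promotion is rotation of the matching by one place.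

**Example ($r=2$, $n=2$).** Remove the first letter of $x_j$; the rest has weight $-\frac12(1,1)$, and it is the lowest element of a copy of $\mathcal B_{\mathsf{spin}}$, as the following computation with $\tilde e_2,\tilde e_1,\tilde e_2$ shows:
$$\begin{aligned}
j=0:&\quad (--)(++)(--)\to(-+)(++)(--)\to(+-)(++)(--)\to(++)(++)(--),\\
j=1:&\quad (+-)(-+)(--)\to(++)(-+)(--)\to(++)(+-)(--)\to(++)(+-)(-+),\\
j=2:&\quad (++)(--)(--)\to(++)(--)(-+)\to(++)(--)(+-)\to(++)(--)(++).
\end{aligned}$$
The last word is $\xi(b')$. Appending $(--)$ we read off $\mathsf{pr}:x_0\mapsto x_2$, $x_1\mapsto x_1$, $x_2\mapsto x_0$.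

On highest weight elements of weight zero in $\mathcal B_{\mathsf{spin}}^{\otimes2n}$ one has $\mathsf{pr}^{2n}=\mathrm{id}$ (this will be proved again below), so the cyclic group $C_{2n}$ acts on $D_n^{(r)}$.

## A $q$-count and its values at roots of unity

**Definition (cyclic sieving).** Let $C$ be cyclic of order $M$, generated by $c$, acting on a finite set $Y$, and let $f(q)$ be a polynomial. The triple $(Y,C,f(q))$ exhibits the cyclic sieving phenomenon if for every integer $k$ the number of elements of $Y$ fixed by $c^k$ equals $f(\omega^k)$, where $\omega=e^{2\pi i/M}$.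

For example, let $C_4$ act on a two-element set by letting $c$ exchange the two elements. The fixed-point numbers for $k=0,1,2,3$ are $2,0,2,0$, and $f(q)=1+q^2$ takes the values $2,0,2,0$ at $1,i,-1,-i$. This is the case $r=1$, $n=2$ of what follows.

Put $[m]_q=1+q+\cdots+q^{m-1}$ and
$$g_{n,r}(q)=\prod_{1\le i\le j\le n-1}\frac{[i+j+2r]_q}{[i+j]_q},$$
so that $g_{n,r}(1)=|D_n^{(r)}|$. The problem, which comes from Joseph Pappe, Stephan Pfannerer, Anne Schilling, Mary Claire Simone, "Promotion and growth diagrams for fans of Dyck paths and vacillating tableaux", arXiv:2212.13588 (2022), asks: when $C_{2n}$ acts by promotion, are the numbers of fans fixed by the powers of promotion exactly the values of $g_{n,r}$ at the $2n$-th roots of unity? The answer is yes.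

**Theorem 1.** For all $r,n\ge1$ the triple $(D_n^{(r)},C_{2n},g_{n,r}(q))$ exhibits the cyclic sieving phenomenon.

## Small cases by hand

For $n=1$ there is one fan, and $g_{1,r}=1$ is an empty product.

For $n=2$, $g_{2,r}(q)=\frac{[2r+2]_q}{[2]_q}=1+q^2+\cdots+q^{2r}$. At $q=\pm1$ the value is $r+1$; at $q=\pm i$ it is $1$ for $r$ even and $0$ for $r$ odd. For $r=2$ the predicted fixed-point numbers $3,1,3,1$ agree with the computation of $\mathsf{pr}$ above.

For $r=1$, $n=3$ there are five noncrossing matchings of the vertices of a hexagon. Two of them consist of three sides and are exchanged by rotation; the other three contain a long diagonal and are permuted cyclically. So the rotations by $0,\dots,5$ places fix $5,0,2,3,2,0$ matchings. On the other side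
$$g_{3,1}(q)=\frac{[4]_q[5]_q[6]_q}{[2]_q[3]_q[4]_q}=(1+q+q^2+q^3+q^4)(1-q+q^2)=1+q^2+q^3+q^4+q^6 ,$$
and with $\omega=e^{\pi i/3}$ its values are $g(\omega)=1+\omega^2-1+\omega^4+1=0$, $g(\omega^2)=3+\omega^4+\omega^2=2$ and $g(-1)=3$, and, by complex conjugation, $g(\omega^4)=2$, $g(\omega^5)=0$. They agree.

## Rotating invariant tensors at $q=1$

Let $V=V(\lambda)$ be self-dual and irreducible. The set $X$ has as many elements as the dimension of the space of invariants in $V^{\otimes N}$. On these invariants there is an obvious operator of order dividing $N$,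
$$R:v_1\otimes\cdots\otimes v_N\mapsto v_2\otimes\cdots\otimes v_N\otimes v_1,$$
and its traces are easy. Let $G$ be the simply connected compact group, $\chi$ the character of $V$, and $M=\gcd(N,k)$. Then $R$ commutes with the projector $\int_Gg^{\otimes N}dg$ onto invariants, and $R^k$ permutes the tensor factors in $M$ cycles of length $N/M$, so
$$\operatorname{tr}(R^k|\mathrm{Inv})=\int_G\operatorname{tr}(g^{\otimes N}R^k)\,dg=\int_G\chi(g^{N/M})^M\,dg.\tag{2}$$
The sensible first attempt is to find a basis of the invariants, indexed by $X$, that $R$ permutes in the same way as $\mathsf{pr}$ permutes $X$. Then (2) would count fixed points.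

This breaks already for $\mathfrak{sl}_2$ and $N=2$. Let $V=\mathbb C^2$ with basis $v_+,v_-$. The invariant is $v_+\otimes v_--v_-\otimes v_+$, and $R$ maps it to its negative, while $\mathsf{pr}$ fixes the only element $+-$ of $X$. So $R$ permutes no basis. A sign is needed, and for larger $N$ one must show that a sign is all that is needed.

**Definition (Frobenius–Schur indicator).** For $V$ irreducible and self-dual, $\varepsilon_\lambda=+1$ if the invariant tensor in $V\otimes V$ is symmetric and $\varepsilon_\lambda=-1$ if it is alternating. By (2) with $N=2$, $k=1$, $\varepsilon_\lambda=\int_G\chi(g^2)\,dg$. For $SU(2)$ on $\mathbb C^2$ we just saw $\varepsilon_\lambda=-1$.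

The correct statement is the following.

**Theorem A.** Let $\mathfrak g$ be complex semisimple and $G$ the simply connected compact group of the same type. Let $V(\lambda)$ be irreducible and self-dual with crystal $B$, character $\chi$ and Frobenius–Schur indicator $\varepsilon_\lambda=\pm1$. Let $N\ge2$ and let $X$ be the set of highest weight elements of weight $0$ in $B^{\otimes N}$. Then $\mathsf{pr}^N=\mathrm{id}$ on $X$, and for $k\ge0$, with $M=\gcd(N,k)$,
$$\#X^{\mathsf{pr}^k}=\varepsilon_\lambda^{\,k}\int_G\chi(g^{N/M})^M\,dg.$$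

The obstacle is that $X$ is a basis of invariants at $q=0$, while $R$ lives at $q=1$. Over $\mathbb Q(q)$ there are two candidates for an operator joining them. One, called $T$, lifts the formula (1): it reduces to $\mathsf{pr}$ at $q=0$, but it depends on choices and says nothing at $q=1$. The other, called $\mathrm{rot}$, is a quantum rotation: it has order dividing $N$ and reduces to $R$ at $q=1$, but it involves negative powers of $q$, so it does not visibly make sense at $q=0$. What resolves this is that both operators act on $\mathrm{Inv}(V\otimes W)$, $W=V^{\otimes(N-1)}$, compatibly with the decomposition of $W$ into irreducibles. Only summands isomorphic to $V$ contribute, each with a one-dimensional space. So both are determined by one scalar each, and they are proportional.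

## Proof of Theorem A: promotion at $q=0$ and rotation at $q=1$

**Setup.** Normalize the invariant form so that $(\alpha_i,\alpha_i)\in2\mathbb Z_{>0}$, and put $q_i=q^{(\alpha_i,\alpha_i)/2}$. For an integral weight $\mu$, $(\alpha_i,\mu)=\frac{(\alpha_i,\alpha_i)}2\langle h_i,\mu\rangle\in\mathbb Z$; as $2\rho$ is a sum of roots, also $(2\rho,\mu)\in\mathbb Z$. Let $F=\mathbb Q(q)$, and let $U=U_q(\mathfrak g)$ over $F$ have generators $e_i,f_i,K_i^{\pm1}$, where $K_i$ acts on weight $\mu$ by $q^{(\alpha_i,\mu)}$, $[e_i,f_j]=\delta_{ij}\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}$, and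
$$\Delta K_i=K_i\otimes K_i,\quad\Delta e_i=e_i\otimes K_i^{-1}+1\otimes e_i,\quad\Delta f_i=f_i\otimes1+K_i\otimes f_i.$$
Modules are finite-dimensional of type 1. They are completely reducible, and the irreducibles $V(\nu)$ have the classical characters. For a module $M$ let $\mathrm{Inv}(M)=\{x:K_ix=x,\ e_ix=f_ix=0\ \forall i\}$.

Write $f_i^{(s)},e_i^{(s)}$ for the divided powers. Every module is spanned, for fixed $i$, by vectors $f_i^{(s)}u$ with $e_iu=0$, $u$ of $i$-weight $\ell$ (that is, $K_iu=q_i^{\ell}u$) and $0\le s\le\ell$. The Kashiwara operators are $\tilde f_if_i^{(s)}u=f_i^{(s+1)}u$ and $\tilde e_if_i^{(s)}u=f_i^{(s-1)}u$, where $f_i^{(-1)}u=0=f_i^{(\ell+1)}u$. Let $\mathbb A_0\subset F$ be the ring of functions regular at $q=0$. A crystal basis of $M$ is a pair $(L,B)$, where $L$ is a free $\mathbb A_0$-lattice spanning $M$, $B$ is a $\mathbb Q$-basis of $L/qL$, both are compatible with weight spaces, $L$ is stable under $\tilde e_i,\tilde f_i$, these map $B$ to $B\cup\{0\}$,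 and $b'=\tilde f_ib$ iff $b=\tilde e_ib'$ for $b,b'\in B$. We use two results of Kashiwara (Duke Math. J. 63 (1991)).

- (K1) $V(\nu)$ has a crystal basis $(L(\nu),B(\nu))$. For any crystal basis $(L,B)$ of a module $M$ there is an isomorphism $M\cong\bigoplus_jV(\nu_j)$ carrying $(L,B)$ to $\bigoplus_j(L(\nu_j),B(\nu_j))$. In particular, by Schur's lemma, the crystal basis of $V(\nu)$ is unique up to a scalar in $F^\times$.
- (K2) If $(L_i,B_i)$ is a crystal basis of $M_i$ for $i=1,2$, then $(L_1\otimes_{\mathbb A_0}L_2,B_1\otimes B_2)$ is a crystal basis of $M_1\otimes M_2$.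

**Example.** For $\mathfrak{sl}_2$ let $V$ have basis $v_+$, $v_-=fv_+$, with $ev_-=v_+$ and $Kv_\pm=q^{\pm1}v_\pm$. Its crystal basis is $L=\mathbb A_0v_+\oplus\mathbb A_0v_-$, $B=\{v_+,v_-\}$. The vector $t=v_+\otimes v_--q\,v_-\otimes v_+$ is invariant: $ft=v_-\otimes v_--q\,q^{-1}v_-\otimes v_-=0$ and $et=v_+\otimes v_+-q\,v_+\otimes q^{-1}v_+=0$. Modulo $q$ it is $v_+\otimes v_-$, the element $+-$ of $X$. At $q=1$ it is the classical alternating tensor.

**Step 1: lift $\xi$ to a linear map on $V(\nu)$.** The assignment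
$$\psi:e_i\mapsto f_{i^*},\qquad f_i\mapsto e_{i^*},\qquad K_i\mapsto K_{i^*}^{-1}$$
respects the defining relations of $U$. Indeed $q_{i^*}=q_i$ and $(\alpha_{i^*},\alpha_{j^*})=(\alpha_i,\alpha_j)$; the Serre relations are exchanged; $K_ie_jK_i^{-1}=q^{(\alpha_i,\alpha_j)}e_j$ becomes $K_{i^*}^{-1}f_{j^*}K_{i^*}=q^{(\alpha_{i^*},\alpha_{j^*})}f_{j^*}$, and similarly with $f_j$; and $[f_{i^*},e_{j^*}]=\delta_{ij}\frac{K_{i^*}^{-1}-K_{i^*}}{q_i-q_i^{-1}}$. So $\psi$ is an algebra automorphism. It reverses the coproduct, $\Delta\psi=(\psi\otimes\psi)\Delta^{op}$; on $K_i$ this is clear, and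
$$(\psi\otimes\psi)\Delta^{op}(e_i)=(\psi\otimes\psi)(K_i^{-1}\otimes e_i+e_i\otimes1)=K_{i^*}\otimes f_{i^*}+f_{i^*}\otimes1=\Delta f_{i^*},$$
$$(\psi\otimes\psi)\Delta^{op}(f_i)=(\psi\otimes\psi)(1\otimes f_i+f_i\otimes K_i)=1\otimes e_{i^*}+e_{i^*}\otimes K_{i^*}^{-1}=\Delta e_{i^*}.$$

Let $V(\nu)^\psi$ be $V(\nu)$ with $u\in U$ acting as $\psi(u)$. It is irreducible. A lowest weight vector of $V(\nu)$ is killed in $V(\nu)^\psi$ by all $e_i$, and there $K_i$ acts on it by $q^{-(\alpha_{i^*},w_0\nu)}=q^{(w_0\alpha_i,w_0\nu)}=q^{(\alpha_i,\nu)}$. So $V(\nu)^\psi\cong V(\nu)$: there is a linear bijection $\xi_\nu$ of $V(\nu)$, unique up to a scalar, with $\xi_\nu(uv)=\psi(u)\xi_\nu(v)$.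

We claim that $\xi_\nu\tilde f_i=\tilde e_{i^*}\xi_\nu$ and $\xi_\nu\tilde e_i=\tilde f_{i^*}\xi_\nu$. Take $f_i^{(s)}u$ with $e_iu=0$ and $u$ of $i$-weight $\ell$. The vector $\xi_\nu u$ is killed by $f_{i^*}=\psi(e_i)$ and has $i^*$-weight $-\ell$. Put $w=e_{i^*}^{(\ell)}\xi_\nu u$. By the representation theory of $U_q(\mathfrak{sl}_2)$, $e_{i^*}w=0$ and $\xi_\nu u=f_{i^*}^{(\ell)}w$. The general formula $e^{(s)}f^{(t)}w=\binom{\ell-t+s}{s}_{q}f^{(t-s)}w$ for $ew=0$, $w$ of weight $\ell$ (with a $q$-binomial coefficient for the appropriate $q_i$), has coefficient $1$ when $t=\ell$. Hence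
$$\xi_\nu(f_i^{(s)}u)=e_{i^*}^{(s)}\xi_\nu u=e_{i^*}^{(s)}f_{i^*}^{(\ell)}w=f_{i^*}^{(\ell-s)}w,$$
and therefore
$$\tilde e_{i^*}\xi_\nu(f_i^{(s)}u)=f_{i^*}^{(\ell-s-1)}w=\xi_\nu(f_i^{(s+1)}u),\qquad\tilde f_{i^*}\xi_\nu(f_i^{(s)}u)=f_{i^*}^{(\ell-s+1)}w=\xi_\nu(f_i^{(s-1)}u),$$
which is the claim.

It follows that $(\xi_\nu L(\nu),\xi_\nu B(\nu))$ is again a crystal basis of $V(\nu)$. By uniqueness we can rescale $\xi_\nu$ so that it preserves $L(\nu)$ and $B(\nu)$. The induced map on $B(\nu)$ exchanges $\tilde f_i$ with $\tilde e_{i^*}$ and the highest with the lowest element, so it is $\xi$.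

**Step 2: build an operator $T$ that is promotion at $q=0$.** Let $V=V(\lambda)$ and $W=V^{\otimes(N-1)}$. Fix a decomposition $W\cong\bigoplus_jV(\nu_j)$ as in (K1) for the crystal basis $(L(\lambda)^{\otimes(N-1)},B^{\otimes(N-1)})$, and put $\xi_W=\bigoplus_j\xi_{\nu_j}$. Define
$$\tau:V\otimes W\to W\otimes V,\qquad\tau(v\otimes w)=\xi_W(w)\otimes\xi_\lambda(v).$$
For $u\in U$ with $\Delta u=\sum u_1\otimes u_2$,
$$\tau(u(v\otimes w))=\sum\psi(u_2)\xi_W(w)\otimes\psi(u_1)\xi_\lambda(v)=(\psi\otimes\psi)\Delta^{op}(u)\,\tau(v\otimes w)=\psi(u)\,\tau(v\otimes w).$$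
So $\tau$ maps $\mathrm{Inv}(V\otimes W)$ to $\mathrm{Inv}(W\otimes V)$. Both are $\mathrm{Inv}(V^{\otimes N})$, and we let $T$ be this restriction of $\tau$.

Let $\mathcal L^0=\mathrm{Inv}(V^{\otimes N})\cap L(\lambda)^{\otimes N}$. Since $\xi_W$ and $\xi_\lambda$ preserve the lattices, $T$ preserves $\mathcal L^0$. Apply (K1) to $V^{\otimes N}$: $\mathcal L^0$ is the direct sum of the lattices $L(0)$ of the trivial summands. Hence $\mathcal L^0$ is $\mathbb A_0$-free, $\mathcal L^0/q\mathcal L^0$ embeds in $L(\lambda)^{\otimes N}/qL(\lambda)^{\otimes N}$, and its image has as basis the one-element components of weight $0$ in $B^{\otimes N}$, that is, $X$. In particular $\#X=\dim_F\mathrm{Inv}(V^{\otimes N})$. Modulo $q$, $\tau$ is $b\otimes b'\mapsto\xi(b')\otimes\xi(b)$, which on $X$ is $\mathsf{pr}$ by (1). So $T$ modulo $q$ is the permutation matrix of $\mathsf{pr}$, and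
$$\operatorname{tr}(T^k)\in\mathbb A_0,\qquad\operatorname{tr}(T^k)\equiv\#X^{\mathsf{pr}^k}\pmod q.\tag{3}$$

**Step 3: build a rotation of finite order over $\mathbb Q(q)$.** The plain flip does not preserve invariants, because $\Delta$ is not symmetric; a twist corrects it. Let $2\rho=\sum_ic_i\alpha_i$ and $K=\prod_iK_i^{c_i}$, which is group-like and acts on weight $\mu$ by $q^{(2\rho,\mu)}$. For a module $W$ and $x\in\mathrm{Inv}(V\otimes W)$ let $\mathrm{rot}(x)=\mathrm{flip}\,(K\otimes1)x$; thus $\mathrm{rot}$ is induced by $v\otimes w\mapsto w\otimes Kv$. We claim $\mathrm{rot}(x)\in\mathrm{Inv}(W\otimes V)$.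

Clearly $K_i\,\mathrm{rot}(x)=\mathrm{rot}(x)$. From $(K_i\otimes K_i)x=x$ we get $(1\otimes K_i^{\mp1})x=(K_i^{\pm1}\otimes1)x$. Recall $(2\rho,\alpha_i)=(\alpha_i,\alpha_i)$.

From $e_ix=0$ we get $(1\otimes e_i)x=-(e_i\otimes K_i^{-1})x=-(e_iK_i\otimes1)x$. Hence
$$e_i\,\mathrm{rot}(x)=\mathrm{flip}\big[(K_i^{-1}K\otimes e_i)x+(e_iK\otimes1)x\big]=\mathrm{flip}\big[-(K_i^{-1}Ke_iK_i\otimes1)x+(e_iK\otimes1)x\big]=0,$$
because $K_i^{-1}Ke_iK_i=q^{(2\rho,\alpha_i)-(\alpha_i,\alpha_i)}e_iK=e_iK$.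

From $f_ix=0$ we get $(K_i\otimes f_i)x=-(f_i\otimes1)x$, so $(1\otimes f_i)x=-(K_i^{-1}f_i\otimes1)x$. Hence
$$f_i\,\mathrm{rot}(x)=\mathrm{flip}\big[(K\otimes f_i)x+(f_iK\otimes K_i)x\big]=\mathrm{flip}\big[-(KK_i^{-1}f_i\otimes1)x+(f_iKK_i^{-1}\otimes1)x\big]=0,$$
because $KK_i^{-1}f_i=q^{-(2\rho,\alpha_i)+(\alpha_i,\alpha_i)}f_iKK_i^{-1}=f_iKK_i^{-1}$. This proves the claim.

On $\mathrm{Inv}(V^{\otimes N})$ we have $\mathrm{rot}^N=K^{\otimes N}=\mathrm{id}$, since invariants have weight $0$.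

In the $\mathfrak{sl}_2$ example, $2\rho=\alpha$, $K$ is the generator of the same name, and
$$\mathrm{rot}(t)=v_-\otimes q\,v_+-q\,v_+\otimes q^{-1}v_-=-t.$$
The factor $q^{-1}$ coming from $K$ is the reason why one does not see directly that $\mathrm{rot}$ preserves $\mathcal L^0$. In the same example $\xi_\lambda$ exchanges $v_+$ and $v_-$, so $T(t)=t$.

**Step 4: show that $T$ and $\mathrm{rot}$ are proportional.** We have $\mathrm{Inv}(V\otimes W)=\bigoplus_j\mathrm{Inv}(V\otimes V(\nu_j))$. A summand is nonzero only if $V(\nu_j)\cong V^*\cong V$, that is, $\nu_j=\lambda$, and then it is one-dimensional. Let $t$ generate $\mathrm{Inv}(V\otimes V)\cap L(\lambda)^{\otimes2}$ over $\mathbb A_0$. For $N=2$, $\mathrm{rot}^2=1$ gives $\mathrm{rot}(t)=\varrho t$ with $\varrho=\pm1$. Step 2 for $N=2$, where $W=V$, $\xi_W=\xi_\lambda$ and $X$ has one element, shows that $v\otimes w\mapsto\xi_\lambda w\otimes\xi_\lambda v$ sends $t$ to $\gamma(q)t$ with $\gamma\in\mathbb A_0$ and $\gamma(0)=1$.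

For each $j$ with $\nu_j=\lambda$ let $\iota_j:V\to W$ be the embedding of the $j$-th summand. Then $\xi_W\iota_j=\iota_j\xi_\lambda$ by construction of $\xi_W$, and the vectors $(1\otimes\iota_j)t$ form a basis of $\mathrm{Inv}(V\otimes W)$. Moving $\iota_j$ through the two operators,
$$\mathrm{rot}\big((1\otimes\iota_j)t\big)=\varrho\,(\iota_j\otimes1)t,\qquad T\big((1\otimes\iota_j)t\big)=\gamma(q)\,(\iota_j\otimes1)t.$$
As $\varrho^2=1$, this says
$$T=\varrho\,\gamma(q)\,\mathrm{rot}\quad\text{on }\mathrm{Inv}(V^{\otimes N}),\qquad\operatorname{tr}(T^k)=\varrho^k\gamma(q)^k\operatorname{tr}(\mathrm{rot}^k).$$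

**Step 5: read off the fixed points.** Since $\mathrm{rot}^N=1$, $\operatorname{tr}(\mathrm{rot}^k)\in\mathbb Q(q)$ is a sum of roots of unity, so it is algebraic over $\mathbb Q$, and therefore it lies in $\mathbb Q$. Setting $q=0$ and using (3) and $\gamma(0)=1$,
$$\#X^{\mathsf{pr}^k}=\varrho^k\operatorname{tr}(\mathrm{rot}^k).\tag{4}$$
Also $T^N=\varrho^N\gamma(q)^N$. Modulo $q$, the permutation matrix of $\mathsf{pr}^N$ is the scalar $\varrho^N=\pm1$. A permutation matrix has entries $0$ and $1$, so $\mathsf{pr}^N=\mathrm{id}$.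

**Step 6: compute the constant $\operatorname{tr}(\mathrm{rot}^k)$ at $q=1$.** Let $\mathbb A_1=\mathbb Q[q]_{(q-1)}$, let $v_\lambda$ be a highest weight vector, and let $V_1\subset V$ be the $\mathbb A_1$-span of the vectors $f_{i_1}\cdots f_{i_l}v_\lambda$. Only finitely many of these are nonzero, so $V_1$ is a full $\mathbb A_1$-lattice, and it is the direct sum of its weight spaces. It is stable under $f_i$ and $K_i^{\pm1}$. It is stable under $e_i$: commuting $e_i$ to the right past the $f$'s produces factors $\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}$, which act on weight $\mu$ by the quantum integer $[\langle h_i,\mu\rangle]_{q_i}\in\mathbb Z[q^{\pm1}]$ (here in its symmetric form $\frac{q_i^{a}-q_i^{-a}}{q_i-q_i^{-1}}$).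

On $\overline V=V_1/(q-1)V_1$ the $K_i$ act as $1$. Let $h_i$ act on weight $\mu$ by $\langle h_i,\mu\rangle$; the quantum integers reduce to ordinary ones, so $e_i,f_i,h_i$ satisfy the Serre presentation of $\mathfrak g$ over $\mathbb Q$. The module $\overline V$ is finite-dimensional and generated by the image of $v_\lambda$, which is nonzero because the $\lambda$-weight space of $V_1$ is $\mathbb A_1v_\lambda$. Hence $\overline V$ is the classical irreducible module of highest weight $\lambda$.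

Let $P=\mathrm{Inv}(V^{\otimes N})\cap V_1^{\otimes N}$. It has full rank in $\mathrm{Inv}(V^{\otimes N})$, and $V_1^{\otimes N}/P$ is torsion-free, so $P/(q-1)P$ injects into $\overline V^{\otimes N}$. The coproduct reduces to the primitive one, so the image consists of classical invariants. It is all of them, since $\dim_F\mathrm{Inv}(V^{\otimes N})$ equals the classical dimension (same characters, complete reducibility). The operator $K$ acts on weight spaces by powers of $q$, so it preserves $V_1$ and reduces to $1$. Thus $\mathrm{rot}$ preserves $P$ and reduces to $R$, and the rational constant $\operatorname{tr}(\mathrm{rot}^k)$ equals $\operatorname{tr}(R^k|\mathrm{Inv}(\overline V_{\mathbb C}^{\otimes N}))$, which is (2). For $N=2$, $k=1$ the same reduction says that $R$ acts on the invariant tensor in $\overline V\otimes\overline V$ by $\varrho$; it acts by $+1$ or $-1$ according to whether this tensor is symmetric or alternating, so $\varrho=\varepsilon_\lambda$. Substituting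 (2) and $\varrho=\varepsilon_\lambda$ in (4) proves Theorem A. $\blacksquare$

## Fixed fans as determinants of binomial coefficients

For an integer $k$ put $m=\gcd(2n,k)$, $d=2n/m$ and $\zeta=\omega^k$ with $\omega=e^{2\pi i/2n}$. Then $\zeta$ is a primitive $d$-th root of unity, and $dm=2n$. The crystal $\mathcal B_{\mathsf{spin}}$ is that of the spin representation $S=V(\omega_r)$ ($\omega_r$ the last fundamental weight), which is self-dual because $w_0=-1$. Let $\varepsilon$ be its indicator. Since $\mathsf{pr}^{2n}=\mathrm{id}$ we may assume $k\ge0$. Theorem A with $N=2n$ gives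
$$\#\mathrm{Fix}(\mathsf{pr}^k)=\varepsilon^kI,\qquad I=I_r(d,m)=\int_{\mathrm{Spin}(2r+1)}\chi_S(g^d)^m\,dg.\tag{5}$$
As $2n$ is even, $k$ is even if and only if $m$ is even. So Theorem 1 is equivalent to
$$g_{n,r}(\zeta)=I\ \ (m\text{ even}),\qquad g_{n,r}(\zeta)=\varepsilon I\ \ (m\text{ odd}).\tag{6}$$

**Step 1: turn constant terms into determinants.** Write $X=x+x^{-1}$, $X_i=x_i+x_i^{-1}$ (the set $X$ of the previous sections does not occur any more), and let $\mathrm{CT}$ be the constant term. For a Laurent polynomial $\Psi(x)$ put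
$$Z_r[\Psi]=\frac1{2^rr!}\,\mathrm{CT}\prod_i\Psi(x_i)\prod_{i<j}(X_i-X_j)^2.$$
Let $p_0,\dots,p_{r-1}$ and $p'_0,\dots,p'_{r-1}$ be monic polynomials in $X$ with $\deg p_a=\deg p_a'=a$. By Vandermonde, $\prod_{i<j}(X_i-X_j)^2=\det(p_a(X_i))\det(p'_b(X_i))$. Expanding both determinants over permutations $\sigma,\pi$, the constant term factors over the variables $x_i$, and
$$\sum_{\sigma,\pi}\mathrm{sgn}(\sigma)\,\mathrm{sgn}(\pi)\prod_i\mathrm{CT}\,\Psi\,p_{\sigma(i)}p'_{\pi(i)}=r!\det(\mathrm{CT}\,\Psi\,p_ap_b')$$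
(Andréief's identity, which holds for any polynomials in place of the $p_a,p'_b$). Therefore
$$Z_r[\Psi]=\det\big(\tfrac12\,\mathrm{CT}\,\Psi\,p_ap'_b\big)_{0\le a,b<r}.\tag{7}$$

**Step 2: write $I$ as such a constant term.** On the maximal torus put $x_i=e^{\delta_i}$. Then $\chi_S=\prod_i(x_i^{1/2}+x_i^{-1/2})$, and replacing $g$ by $g^d$ replaces $x_i$ by $x_i^d$. So $\chi_S(g^d)^m=\prod_i\phi(x_i)$ with
$$\phi=(x^{d/2}+x^{-d/2})^m;\qquad\text{put also}\qquad\theta=(x^{d/2}-x^{-d/2})^m.$$
Since $dm=2n$, these are Laurent polynomials in $x$ with exponents $n-ds$, $0\le s\le m$, and with coefficients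
$$\hat\phi_{n-ds}=\binom ms,\qquad\hat\theta_{n-ds}=(-1)^s\binom ms.$$
Weyl's integration formula says that $\int f$ is $\frac1{2^rr!}$ times the coefficient of $e^0$ in $f\prod_\alpha(1-e^\alpha)$, the product over all roots $\pm\delta_i$, $\pm\delta_i\pm\delta_j$. The short roots give $\prod_i(1-x_i)(1-x_i^{-1})=\prod_i(2-X_i)$. For $i<j$ we have $X_i-X_j=(x_i-x_j)(1-x_i^{-1}x_j^{-1})$, with
$$(x_i-x_j)^2=-x_ix_j(1-x_ix_j^{-1})(1-x_i^{-1}x_j),\qquad(1-x_i^{-1}x_j^{-1})^2=-x_i^{-1}x_j^{-1}(1-x_ix_j)(1-x_i^{-1}x_j^{-1}),$$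
so the long roots give exactly $\prod_{i<j}(X_i-X_j)^2$. Hence $I=Z_r[(2-X)\phi]$.

**Step 3: choose good polynomials.** Let $a,b$ run over $H=\{\frac12,\frac32,\dots,r-\frac12\}$. Both
$$\frac{x^a-x^{-a}}{x^{1/2}-x^{-1/2}}\qquad\text{and}\qquad\frac{x^a+x^{-a}}{x^{1/2}+x^{-1/2}}$$
are monic polynomials in $X$ of degree $a-\frac12$ (the second because $2a$ is odd). Use the first family twice in (7), with $2-X=-(x^{1/2}-x^{-1/2})^2$. If $f(1/x)=f(x)$, then
$$-\tfrac12\mathrm{CT}\,f\,(x^a-x^{-a})(x^b-x^{-b})=-\tfrac12(2\hat f_{a+b}-2\hat f_{a-b})=\hat f_{a-b}-\hat f_{a+b},$$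
so
$$Z_r[(2-X)f]=\det(\hat f_{a-b}-\hat f_{a+b})_{a,b\in H}.\tag{8}$$
In particular $I=\det\Phi$ with $\Phi_{ab}=\hat\phi_{a-b}-\hat\phi_{a+b}$.

Now use one family each, with $x-x^{-1}=(x^{1/2}-x^{-1/2})(x^{1/2}+x^{-1/2})$. If $f(1/x)=-f(x)$, then
$$-\tfrac12\mathrm{CT}\,f\,(x^a-x^{-a})(x^b+x^{-b})=-\tfrac12\big(\hat f_{-a-b}+\hat f_{b-a}-\hat f_{a-b}-\hat f_{a+b}\big)=\hat f_{a-b}+\hat f_{a+b},$$
so
$$Z_r[-(x-x^{-1})f]=\det(\hat f_{a-b}+\hat f_{a+b})_{a,b\in H}.\tag{9}$$

**Step 4: compute $\varepsilon$.** We have $\varepsilon=\int\chi_S(g^2)\,dg=I_r(2,1)=\det\Phi$ for $\phi=x+x^{-1}$. The entry $\Phi_{ab}$ is $1$ if $a-b=\pm1$, it is $-1$ if $a+b=1$, that is $a=b=\frac12$, and $0$ otherwise. So $\Phi$ is tridiagonal with diagonal $(-1,0,\dots,0)$ and off-diagonal entries $1$. Its determinant $D_r$ satisfies $D_r=-D_{r-2}$ for $r\ge2$, $D_0=1$, $D_1=-1$. Hence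
$$\varepsilon=(-1)^{r(r+1)/2}.\tag{10}$$

## The polynomial $g_{n,r}$ as a constant term

To compare $g_{n,r}(\zeta)$ with $I$ we write $g_{n,r}$ in the form $Z_r[\,\cdot\,]$ too.

**Lemma 3.** As Laurent polynomials in $q$,
$$g_{n,r}(q)=q^{rn(n-1)/2}\,Z_r\Big[-(x-x^{-1})^2\prod_{j=1}^{n-1}(q^j+q^{-j}-X)\Big].$$
In particular $g_{n,r}$ is a polynomial.

**Proof.** Let $U_a=\frac{x^{a+1}-x^{-a-1}}{x-x^{-1}}$, monic of degree $a$ in $X$. Then $\frac12\mathrm{CT}[-(x-x^{-1})^2U_aU_b]=-\frac12\mathrm{CT}(x^{a+1}-x^{-a-1})(x^{b+1}-x^{-b-1})=\delta_{ab}$ for $a,b\ge0$, so the $U_a$ are orthonormal. Put $Y_j=q^j+q^{-j}$ for $1\le j\le n-1$, $(Z_1,\dots,Z_{r+n-1})=(X_1,\dots,X_r,Y_1,\dots,Y_{n-1})$, and $\Delta(X)=\prod_{i<i'}(X_{i'}-X_i)$, similarly $\Delta(Y)$. By Vandermonde,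
$$\det\big(U_{a-1}(Z_b)\big)_{a,b=1}^{r+n-1}=\Delta(X)\,\Delta(Y)\prod_{i,j}(Y_j-X_i).$$
Multiply both sides by $\Delta(X)\prod_i(-(x_i-x_i^{-1})^2)$ and apply $\frac1{2^rr!}\mathrm{CT}$. The right side becomes $\Delta(Y)$ times the $Z_r$ of the lemma. On the left write $\Delta(X)=\det(U_{a-1}(X_i))_{a,i\le r}$ and expand the big determinant along the first $r$ columns by Laplace, as a sum over sets of $r$ rows. By Andréief's identity and orthonormality, only the row set $\{1,\dots,r\}$ contributes, with coefficient $+1$. What remains is $\det(U_{r+a-1}(Y_j))_{a,j=1}^{n-1}$. Since $\Delta(Y)=\det(U_{a-1}(Y_j))$, and $U_{a-1}(Y_j)=\frac{q^{ja}-q^{-ja}}{q^j-q^{-j}}$ has a denominator that depends only on $j$, the $Z_r$ of the lemma equals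
$$\frac{\det(U_{r+a-1}(Y_j))_{a,j=1}^{n-1}}{\det(U_{a-1}(Y_j))_{a,j=1}^{n-1}}=\frac{\det(q^{j(r+a)}-q^{-j(r+a)})_{a,j}}{\det(q^{ja}-q^{-ja})_{a,j}}$$
(empty determinants are $1$ when $n=1$). Again by Vandermonde,
$$\det(z_a^j-z_a^{-j})_{a,j}=\prod_a(z_a-z_a^{-1})\prod_{a<b}(z_b+z_b^{-1}-z_a-z_a^{-1}).$$
Apply this with $z_a=q^{r+a}$ and with $z_a=q^a$. Put $\{u\}=q^{u/2}-q^{-u/2}$; then $q^v+q^{-v}-q^u-q^{-u}=\{u+v\}\{v-u\}$. The factors $\{b-a\}$ cancel, and the ratio is
$$\prod_{1\le a\le b\le n-1}\frac{\{2r+a+b\}}{\{a+b\}}=q^{-rn(n-1)/2}g_{n,r}(q),$$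
because each of the $\frac{n(n-1)}2$ factors equals $q^{-r}\frac{[2r+a+b]_q}{[a+b]_q}$. So $g_{n,r}$ is a Laurent polynomial. From its product form it is a power series in $q$, so it is a polynomial. $\square$

**Substituting a root of unity.** We have $\zeta^j+\zeta^{-j}-X=-x^{-1}(x-\zeta^j)(x-\zeta^{-j})$. The numbers $\pm1,\dots,\pm(n-1),0,n$ represent all residues modulo $2n$ once, and $\prod_{j\bmod2n}(x-\zeta^j)=(x^d-1)^m$. Hence
$$\prod_{j=1}^{n-1}(\zeta^j+\zeta^{-j}-X)=(-1)^{n-1}x^{-(n-1)}\frac{(x^d-1)^m}{(x-1)(x-\zeta^n)},\qquad\zeta^n=(-1)^m.$$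
The value of $\zeta^n$ is clear: if $m$ is even, then $d\mid n$; if $m$ is odd, then $d$ is even and $\zeta^n=(\zeta^{d/2})^m=-1$. Multiply by $-(x-x^{-1})^2=-(x-1)^2(x+1)^2x^{-2}$ and use $(x^d-1)^m=x^n\theta$. The result is $(-1)^n\theta\,x^{-1}\frac{(x-1)(x+1)^2}{x-(-1)^m}$, so
$$g_{n,r}(\zeta)=\zeta^{rn(n-1)/2}\cdot\begin{cases}Z_r[(-1)^n\,\theta\,(x+2+x^{-1})],&m\text{ even},\\Z_r[(-1)^n\,\theta\,(x-x^{-1})],&m\text{ odd}.\end{cases}\tag{11}$$
So we must compare a determinant made from $\theta$ with the determinant of $\Phi$, which is made from $\phi$.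

## Even $m$: from $\theta$ to $\phi$ by signs

Let $m$ be even. Then $\theta=(x^d-2+x^{-d})^{m/2}$ and $n=d\cdot\frac m2$. The substitution $x_i\to-x_i$ changes neither $\mathrm{CT}$ nor $\prod(X_i-X_j)^2$, and it turns $x+2+x^{-1}$ into $2-X$. So
$$g_{n,r}(\zeta)=\zeta^{rn(n-1)/2}(-1)^{rn}Z_r[(2-X)\,\theta(-x)].\tag{12}$$

**Odd $d$.** Here the substitution finishes the job. Indeed $\theta(-x)=(-x^d-2-x^{-d})^{m/2}=(-1)^{m/2}\phi(x)$, and $n\equiv\frac m2\pmod2$, so the signs cancel and $g_{n,r}(\zeta)=\zeta^{rn(n-1)/2}I$. If $n$ is odd, $\zeta^n=1$ and $\frac{n-1}2$ is an integer, so the prefactor is $1$. If $n$ is even, then $\frac m2$ is even, $\frac n2=d\cdot\frac m4$ and $\zeta^{n/2}=1$. So $g_{n,r}(\zeta)=I$.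

**Even $d$.** Here the substitution stops helping: $\theta(-x)=\theta(x)$, which differs from $\pm\phi$. We have to look at the matrices. Put $h=d/2\in\mathbb Z$. No half-integer is congruent to $0$ or $h$ modulo $d$, so every positive half-integer is uniquely
$$a=\eta_aa_0+d\,t_a,\qquad a_0\in\{\tfrac12,\tfrac32,\dots,h-\tfrac12\},\quad\eta_a=\pm1,\quad t_a\in\mathbb Z.\tag{13}$$
Call $a_0$ the class of $a$. For example, if $d=4$, then $\frac12,\frac32,\frac52,\frac72$ have classes $\frac12,\frac32,\frac32,\frac12$, signs $+,+,-,-$ and $t=0,0,1,1$.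

By (8), $Z_r[(2-X)\theta]=\det(\hat\theta_{a-b}-\hat\theta_{a+b})$. The coefficients are supported on multiples of $d$: $n-ds=dl$ with $l=\frac m2-s$, so $\hat\theta_{dl}=(-1)^{m/2+l}\hat\phi_{dl}$.

If $a_0\ne b_0$, then modulo $d$ both $a-b$ and $a+b$ are of the form $\pm a_0\pm b_0$; as $0<|a_0-b_0|<h$ and $0<a_0+b_0<d$, neither is divisible by $d$, and the $(a,b)$ entries of both matrices vanish. If $a_0=b_0$, then $2a_0$ lies strictly between $0$ and $d$. So for $\eta_a=\eta_b$ only $a-b=d(t_a-t_b)$ is divisible by $d$, and for $\eta_a=-\eta_b$ only $a+b=d(t_a+t_b)$ is. In all cases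
$$\hat\theta_{a-b}-\hat\theta_{a+b}=(-1)^{m/2}(-1)^{t_a}(-1)^{t_b}\,\Phi_{ab}.$$
The factors $(-1)^{t_a}$, $(-1)^{t_b}$ come out of rows and columns and cancel in the determinant, which is therefore $(-1)^{rm/2}I$.

It remains to collect signs in (12). As $n=hm$ is even, $(-1)^{rn}=1$. Since $\zeta^h=-1$, $\zeta^{n/2}=(\zeta^h)^{m/2}=(-1)^{m/2}$, and $n-1$ is odd, so $\zeta^{rn(n-1)/2}=(-1)^{rm/2}$. Hence $g_{n,r}(\zeta)=I$. This proves (6) for $m$ even.

## Odd $m$: vanishing and the indicator

Let $m$ be odd. Then $d=2h$ is even, $n=hm$, and $\theta(1/x)=-\theta(x)$. Let $\Theta_{ab}=\hat\theta_{a-b}+\hat\theta_{a+b}$. By (9) and (11),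
$$g_{n,r}(\zeta)=\zeta^{rn(n-1)/2}(-1)^{r(n+1)}\det\Theta.$$

**Step 1: compare $\Theta$ with $\Phi$.** Let $\kappa=(-1)^{(m-1)/2}$. The exponents are $n-ds=h+dl$ with $l=\frac{m-1}2-s$, so
$$\hat\phi_{h+dl}=\binom m{\frac{m-1}2-l},\qquad\hat\theta_{h+dl}=\kappa(-1)^l\hat\phi_{h+dl}.$$
Use (13). The numbers $\pm(a_0-b_0)$ lie in the open interval $(-h,h)$ and are never $\equiv h$ modulo $d$; and $\pm(a_0+b_0)\equiv h$ if and only if $a_0+b_0=h$. So $\Theta_{ab}=\Phi_{ab}=0$ unless $b_0=h-a_0$. In that case exactly one of $a\pm b$ is $\equiv h$ modulo $d$. For instance, for signs $(+,-)$ we have $a-b=a_0+b_0+d(t_a-t_b)=h+d(t_a-t_b)$, and for $(-,-)$ we have $a+b=-h+d(t_a+t_b)=h+d(t_a+t_b-1)$. The four cases, with $\hat\phi=\hat\phi_{h+dl}$, are: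

| $(\eta_a,\eta_b)$ | exponent $\equiv h$ | $l$ | $\Theta_{ab}/\hat\phi$ | $\Phi_{ab}/\hat\phi$ |
|---|---|---|---|---|
| $(+,-)$ | $a-b$ | $t_a-t_b$ | $\kappa(-1)^l$ | $+1$ |
| $(-,+)$ | $a-b$ | $t_a-t_b-1$ | $\kappa(-1)^l$ | $+1$ |
| $(+,+)$ | $a+b$ | $t_a+t_b$ | $\kappa(-1)^l$ | $-1$ |
| $(-,-)$ | $a+b$ | $t_a+t_b-1$ | $\kappa(-1)^l$ | $-1$ |

In the four rows $\Theta_{ab}$ is $(-1)^{t_a+t_b}\Phi_{ab}$ times $\kappa,-\kappa,-\kappa,\kappa$ respectively, which is $-\kappa\eta_b$ each time. So in all cases $\Theta_{ab}=-\kappa\,\eta_b(-1)^{t_a}(-1)^{t_b}\Phi_{ab}$, hence $\det\Theta=(-\kappa)^r\big(\prod_{a\in H}\eta_a\big)I$, and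
$$g_{n,r}(\zeta)=\zeta^{rn(n-1)/2}(-1)^{rn}\kappa^r\Big(\prod_{a\in H}\eta_a\Big)I.\tag{14}$$

**Step 2: show that $I=0$ unless $h\mid r$.** Write $r=hp+r_0$ with $0\le r_0<h$. The half-integers in $(hj,h(j+1))$ meet each class exactly once: as $a=a_0+d\frac j2$, with $\eta=+$, for $j$ even, and as $a=-a_0+d\frac{j+1}2$, with $\eta=-$, for $j$ odd. So $H$ contains $p$ or $p+1$ elements of each class. The extra elements are the $r_0$ smallest half-integers above $hp$; hence the classes with $p+1$ elements are $\{\frac12,\dots,r_0-\frac12\}$ if $p$ is even, and $\{h-r_0+\frac12,\dots,h-\frac12\}$ if $p$ is odd. Rows of class $a_0$ of $\Phi$ are supported on columns of class $h-a_0$. If $\det\Phi\ne0$, these rows are linearly independent, so class $a_0$ has at most as many elements in $H$ as class $h-a_0$, and by symmetry the two sizes are equal. If $0<r_0<h$, then $h\ge2$ and exactly one of the classes $\frac12$ and $h-\frac12$ has $p+1$ elements. So $I=0$, and by (14) both sides of (6) vanish.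

**Step 3: match the sign with $\varepsilon$ when $r=hp$.** By Step 2, $\eta=-$ occurs in the $\lfloor p/2\rfloor$ intervals with $j$ odd, $h$ times in each, so $\prod_{a\in H}\eta_a=(-1)^{h\lfloor p/2\rfloor}$.

Suppose $h$ is even. Then $n$ and $r$ are even and $\zeta^h=-1$, so with $\frac n2=\frac h2m$,
$$\zeta^{rn(n-1)/2}=(\zeta^{h/2})^{mr(n-1)}=(\zeta^{h})^{\frac r2m(n-1)}=(-1)^{\frac r2m(n-1)}=(-1)^{r/2},$$
as $m$ and $n-1$ are odd. The other factors in (14) are $1$. By (10), $\varepsilon=(-1)^{\frac r2(r+1)}=(-1)^{r/2}$. So $g_{n,r}(\zeta)=\varepsilon I$.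

Suppose $h$ is odd. Then $n=hm$ is odd, $\zeta^n=-1$, and $r\equiv p\pmod2$. The factor in front of $I$ in (14) is
$$(-1)^{r\left[\frac{n-1}2+1+\frac{m-1}2\right]+\lfloor p/2\rfloor}.$$
The bracket is $\frac{hm+m}2=m\frac{h+1}2$ with $m$ odd, so the factor is $(-1)^{p\frac{h+1}2+\lfloor p/2\rfloor}$. If $p=2p'$, then $p\frac{h+1}{2}=p'(h+1)$ is even, the factor is $(-1)^{p'}$, and $\frac{r(r+1)}2=hp'(2hp'+1)\equiv p'\pmod2$. If $p=2p'+1$, the factor is $(-1)^{p'(h+1)+\frac{h+1}2+p'}=(-1)^{\frac{h+1}2+p'}$. Here $r=hp$ is odd, so $\frac{r(r+1)}2\equiv\frac{r+1}2=hp'+\frac{h+1}2\equiv p'+\frac{h+1}2\pmod2$. In both cases the factor is $\varepsilon$ by (10).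

So (6) holds in all cases, and Theorem 1 is proved. $\blacksquare$

## Product formulas for the fixed-point numbers

The block structure found above also evaluates $\det\Phi$. Let
$$\mathrm{Box}(A,B,C)=\prod_{i\le A,\ j\le B,\ l\le C}\frac{i+j+l-1}{i+j+l-2},$$
which is symmetric in $A,B,C$ and equals $1$ if one of them is $0$. For example, $\mathrm{Box}(1,1,c)=\prod_{l\le c}\frac{l+1}{l}=c+1$.

**Theorem 2.** With $m=\gcd(2n,k)$ and $d=2n/m$, the number $\mathcal F$ of elements of $D_n^{(r)}$ fixed by $\mathsf{pr}^k$ is as follows.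

- $d,m$ even, $r=\frac d2p+r_0$, $0\le r_0<\frac d2$: $\ \mathcal F=\mathrm{Box}(\frac m2,\frac m2,p)^{d/2-r_0}\,\mathrm{Box}(\frac m2,\frac m2,p+1)^{r_0}$.
- $d$ even, $m$ odd: $\mathcal F=\mathrm{Box}(\frac{m-1}2,\frac{m+1}2,p)^{d/2}$ if $r=\frac d2p$, and $\mathcal F=0$ if $\frac d2\nmid r$.
- $d$ odd (so $m$ even): $\mathcal F=|D^{(r')}_{m/2}|\prod_{a_0}\mathrm{Box}(\frac m2,\frac m2,c(a_0))$. Here $r'=\lfloor\frac rd+\frac12\rfloor$ (with $|D^{(0)}_{m/2}|=1$), $a_0$ runs over $\frac12,\frac32,\dots,\frac d2-1$, and $c(a_0)=\#\{a\in\{\frac12,\dots,r-\frac12\}:a\equiv\pm a_0\bmod d\}$.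

The examples above agree. For $r=n=2$: $k=1$ has $d=4$, $m=1$, $p=1$, giving $\mathrm{Box}(0,1,1)^2=1$; $k=2$ has $d=m=2$, $p=2$, $r_0=0$, giving $\mathrm{Box}(1,1,2)=3$. For $r=1$, $n=3$: $k=1$ has $\frac d2=3\nmid1$, giving $0$; $k=2$ has $d=3$, $m=2$, $r'=0$, $c(\frac12)=1$, giving $\mathrm{Box}(1,1,1)=2$; $k=3$ has $d=2$, $m=3$, $p=1$, giving $\mathrm{Box}(1,2,1)=\frac21\cdot\frac32=3$.

The tool is MacMahon's formula in its determinantal form:
$$\det\Big(\tbinom{A+B}{A+j-i}\Big)_{1\le i,j\le c}=\mathrm{Box}(A,B,c).\tag{15}$$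
To recall why: by the dual Jacobi–Trudi formula the left side is the Schur function of the rectangle with $A$ rows and $c$ columns, evaluated at $A+B$ variables equal to $1$. By the hook-content formula this is $\prod_{i\le A,j\le c}\frac{A+B+j-i}{(A-i)+(c-j)+1}$. Reversing the order of $i$ in the numerator and of both indices in the denominator gives $\prod_{i\le A,j\le c}\frac{B+i+j-1}{i+j-1}$, and this is $\mathrm{Box}(A,B,c)$, because $\prod_{l\le B}\frac{i+j+l-1}{i+j+l-2}$ telescopes to $\frac{i+j+B-1}{i+j-1}$.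

**Proof of Theorem 2.** By (5), $\mathcal F=\varepsilon^k\det\Phi$, and $\mathcal F\ge0$, so $\mathcal F=|\det\Phi|$.

**Step 1: the blocks for $m$ even.** Now $\hat\phi$ is supported on multiples of $d$, with $\hat\phi_{dl}=\binom m{m/2+l}$. Group the half-integers into classes $\pm a_0$ modulo $d$ with $0<a_0\le\frac d2$. If $a_0\ne b_0$, then $0<|a_0-b_0|<\frac d2$ and $0<a_0+b_0<d$, so neither of $a\pm b$ is divisible by $d$. Hence $\Phi$ is block diagonal over classes.

Consider a class with $0<a_0<\frac d2$, so that $d\nmid2a_0$. Write its elements as $a=\eta_aa_0+dt_a$ and put $\tau_a=\eta_at_a$. If $\eta_a=\eta_b$, then $a-b=d(t_a-t_b)$, $d\nmid a+b$, and $|\tau_a-\tau_b|=|t_a-t_b|$. If $\eta_a=-\eta_b$, then $a+b=d(t_a+t_b)$, $d\nmid a-b$, and $|\tau_a-\tau_b|=|t_a+t_b|$. Since $\binom m{m/2+l}$ depends only on $|l|$, on this block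
$$\Phi_{ab}=\eta_a\eta_b\tbinom m{\frac m2+\tau_a-\tau_b}.$$
The elements of the class in increasing order, $a_0,\ d-a_0,\ d+a_0,\ 2d-a_0,\dots$, have $\tau=0,-1,1,-2,\dots$. So the first $c$ of them have $c$ consecutive values of $\tau$, namely $-\lfloor c/2\rfloor,\dots,\lceil c/2\rceil-1$. The signs $\eta_a\eta_b$ cancel in the determinant. Reordering rows and columns simultaneously by $\tau$ and transposing, (15) with $A=B=\frac m2$ shows that the block determinant is $\mathrm{Box}(\frac m2,\frac m2,c)$, where $c$ is the number of elements of the class in $H$.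

**Step 2: $m$ even, $d$ even.** Since $\frac d2$ is not a half-integer, all classes are of this type. The counting in Step 2 of the previous section, which does not use the parity of $m$, shows that $r_0$ classes have $p+1$ elements in $H$ and $\frac d2-r_0$ classes have $p$. This is the first formula.

**Step 3: $d$ odd.** The classes $a_0=\frac12,\frac32,\dots,\frac d2-1$ are of the type of Step 1 and contribute $\mathrm{Box}(\frac m2,\frac m2,c(a_0))$. There is one more class, $a\equiv\frac d2\pmod d$, that is, $a=d\alpha$ with $\alpha=t+\frac12$, $t\ge0$. Its members in $H$ are those with $d(2t+1)\le2r-1$. As $d(2t+1)$ is odd, $2r-1$ may be replaced by $2r$, so the condition is $t\le\frac rd-\frac12$, and there are $\lfloor\frac rd+\frac12\rfloor=r'$ of them. On this block $\Phi$ has the entries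
$$\tbinom m{\frac m2+\alpha-\beta}-\tbinom m{\frac m2+\alpha+\beta},\qquad\alpha,\beta\in\{\tfrac12,\dots,r'-\tfrac12\}.$$
By (8) with $f=(x^{1/2}+x^{-1/2})^m$ and $r'$ in place of $r$, its determinant is $I_{r'}(1,m)=\int\chi_S^m=\dim\mathrm{Inv}(S^{\otimes m})$ for $\mathrm{Spin}(2r'+1)$. This is the number of highest weight elements of weight $0$ in the $m$-th tensor power of the spin crystal of type $B_{r'}$, that is, $|D^{(r')}_{m/2}|$; for $r'=0$ the block is empty and contributes $1$. This is the third formula.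

**Step 4: $m$ odd.** By the previous section $\mathcal F=0$ unless $r=hp$ with $h=\frac d2$. Let $r=hp$ and put $\tau_a=\eta_at_a$. For $b_0=h-a_0$ the table shows $\Phi_{ab}=-\eta_a\eta_b\hat\phi_{h+dl}$ with $\hat\phi_{h+dl}=\binom m{\frac{m-1}2-l}$. In the rows with $\eta_a=+$ we have $l=\tau_a+\tau_b$. In the rows with $\eta_a=-$ we have $l=-\tau_a-\tau_b-1$, and then $\binom m{\frac{m-1}2+\tau_a+\tau_b+1}=\binom m{\frac{m-1}2-\tau_a-\tau_b}$ by the symmetry of binomial coefficients. So in all cases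
$$\Phi_{ab}=-\eta_a\eta_b\tbinom m{\frac{m-1}2-\tau_a-\tau_b}.$$
Every class has exactly $p$ elements in $H$, so $\tau_a$ and $\tau_b$ both run over the integers $-\lfloor p/2\rfloor,\dots,\lceil p/2\rceil-1$. This set is stable under $\tau\mapsto-1-\tau$ if $p$ is even, and under $\tau\mapsto-\tau$ if $p$ is odd. Reindex the columns accordingly, $\tau_b=-1-\tau_b'$ or $\tau_b=-\tau'_b$: the lower entry of the binomial becomes $\frac{m+1}2+\tau_b'-\tau_a$ or $\frac{m-1}2+\tau_b'-\tau_a$. By (15) and the symmetry of $\mathrm{Box}$, the block with rows of class $a_0$ and columns of class $h-a_0$ has determinant of absolute value $\mathrm{Box}(\frac{m-1}2,\frac{m+1}2,p)$ in both cases. There is one block for each of the $h=\frac d2$ row classes, and a permutation of the columns makes $\Phi$ block diagonal. So $|\det\Phi|=\mathrm{Box}(\frac{m-1}2,\frac{m+1}2,p)^{d/2}$, which is the second formula. $\blacksquare$
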